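# Every digital NUT sequence has $L_p$ discrepancy of order $\log N$ infinitely often

## A guess: logarithmic size, reached at the binary digits $0101\ldots01$

A digital NUT sequence is the van der Corput sequence in base 2 with its binary digits scrambled by a triangular $0$-$1$ matrix. For the unscrambled sequence, the discrepancy of the first $N$ points has size $\log N$ for infinitely many $N$, for instance for those $N$ whose binary digits are $0101\ldots01$. The answer that one would first guess for a general matrix is: the size is again $\log N$ infinitely often, for the same reason, at the same $N$. The first half of this guess is the theorem of these notes. The second half is false, and we see it fail by hand before proving anything general.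

We fix the objects first. Throughout, $\mathbb N=\{1,2,\dots\}$ and $\mathbb N_0=\mathbb N\cup\{0\}$.

**Definition (discrepancy).** For $N$ points $x_0,\dots,x_{N-1}$ in $[0,1)$, forming the set $\mathcal P$, put
$$\Delta_{\mathcal P}(t)=\sum_{n=0}^{N-1}\mathbf 1_{[0,t)}(x_n)-Nt\quad(t\in[0,1]),\qquad L_p(\mathcal P)=\Big(\int_0^1|\Delta_{\mathcal P}(t)|^p\,dt\Big)^{1/p},$$
with the usual modification for $p=\infty$. There is no division by $N$. The main range is $p\in[1,\infty]$; for $0<p<1$ we use the same formula. For a sequence $X=(x_n)_{n\ge0}$, $X_N$ is the set of its first $N$ elements.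

For example, if $N=1$ and $x_0=0$, then $\Delta(0)=0$ and $\Delta(t)=1-t$ for $t>0$, so $\int_0^1\Delta=\frac12$.

**Definition (digital NUT sequence).** Let $C=(c_{i,j})_{i,j\ge1}$ be an infinite matrix over $\mathbb Z_2=\{0,1\}$ with $c_{i,i}=1$ and $c_{i,j}=0$ for $i>j$; the entries above the diagonal are arbitrary. For $n=n_0+2n_1+4n_2+\cdots$ put $\vec n=(n_0,n_1,\dots)^\top$, compute $C\vec n=(y_1^{(n)},y_2^{(n)},\dots)^\top$ over $\mathbb Z_2$, and let $x_n=\sum_{i\ge1}y_i^{(n)}2^{-i}$. The sequence is $X^C=(x_n)_{n\ge0}$.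

For $C=I$ this is the van der Corput sequence $0,\frac12,\frac14,\frac34,\frac18,\dots$. For the upper triangular matrix with all entries on and above the diagonal equal to $1$ (the all-ones matrix, for short), $y_i^{(n)}=n_{i-1}+n_i+\cdots$. So $n=2$ gives digits $(1,1)$, $n=3$ gives $(0,1)$, $n=4$ gives $(1,1,1)$, and the sequence starts $0,\frac12,\frac34,\frac14,\frac78,\dots$.

Write $g(N)\gtrsim f(N)$ if $g(N)\ge cf(N)$ with some $c>0$ independent of $N$; "$\infty$-often" means that this holds for infinitely many $N$. Kritzinger and Pillichshammer ("Lower bounds on the $L_p$ discrepancy of digital NUT sequences", arXiv:1904.01433, 2019) are the source of the following question, stated as a conjecture: *for $p\ge1$ and every digital NUT sequence, is $L_p(X_N^C)\gtrsim\log N$ $\infty$-often, with a constant that may depend on $p$ and $C$?*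

The facts listed as known with the problem are these. For every digital NUT sequence and $p\ge1$, $L_p(X_N^C)\le L_\infty(X_N^C)\le L_\infty(X_N^I)\le\frac{\log N}{3\log2}+1$. For any sequence in $[0,1)$, $L_p(X_N)\gtrsim\sqrt{\log N}$ $\infty$-often if $p<\infty$, and $L_\infty(X_N)\gtrsim\log N$ $\infty$-often. For $C=I$ and for the all-ones matrix, $L_p(X_N^C)\gtrsim\log N$ $\infty$-often for every $p\ge1$. So the question is whether $p<\infty$ can ever fall below $\log N$ for a cleverly chosen matrix.

The simplest lower bound for $L_p$ is the mean. Put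
$$M_N=\int_0^1\Delta_{X_N^C}(t)\,dt,\qquad M_0:=0 .$$
Lebesgue measure on $[0,1]$ is a probability measure, so $L_p\ge L_1\ge|M_N|$ for all $p\in[1,\infty]$. Since $\int_0^1\mathbf 1_{[0,t)}(x_n)\,dt=1-x_n$, we have $M_N=\sum_{n<N}(1-x_n)-\frac N2=\sum_{n<N}(\frac12-x_n)$. A first test at $N=5$, binary $101$:

- for $C=I$: $M_5=\frac12+0+\frac14-\frac14+\frac38=\frac78$;
- for the all-ones matrix: $M_5=\frac12+0-\frac14+\frac14-\frac38=\frac18$.

The scrambling has nearly destroyed the mean. To see whether this persists, we need a formula.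

## The mean of $\Delta$ as a signed sum of distances $\|N/2^i\|$

Let $\|x\|$ be the distance from $x$ to the nearest integer. Write $N=\sum_{j\ge1}d_j2^{j-1}$ with $d_j\in\{0,1\}$ and put
$$\varepsilon_i(N)=(-1)^{\sum_{j>i}c_{i,j}d_j},\qquad S(N)=\sum_{i\ge1}\varepsilon_i(N)\Big\|\frac N{2^i}\Big\| .$$

For example, $N=5$ has $(d_1,d_2,d_3)=(1,0,1)$ and $(\|5/2^i\|)_{i\ge1}=(\frac12,\frac14,\frac38,\frac5{16},\frac5{32},\dots)$, where the entries from $i=4$ on sum to $\frac58$. For the all-ones matrix $\varepsilon_1=\varepsilon_2=-1$ and $\varepsilon_i=1$ for $i\ge3$, so $S(5)=-\frac12-\frac14+\frac38+\frac58=\frac14$.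

**Step 1: the mean equals half the signed sum.** This step replaces an integral by an explicit function of the digits of $N$. The claim is
$$M_N=\tfrac12S(N). \tag{1}$$
(The value $\frac14$ just found agrees with $M_5=\frac18$.)

Since $\frac12=\sum_i2^{-i}\cdot\frac12$ and $\frac12-y=\frac12(-1)^y$ for $y\in\{0,1\}$, we get
$$M_N=\sum_{n<N}\Big(\frac12-x_n\Big)=\frac12\sum_{i\ge1}2^{-i}\sum_{n<N}(-1)^{y_i^{(n)}},\qquad y_i^{(n)}=n_{i-1}+\sum_{j>i}c_{i,j}n_{j-1}.$$
Fix $i$ and write $n=q2^i+s$ with $0\le s<2^i$. The digits $n_{j-1}$ with $j>i$ depend only on $q$, and $n_{i-1}$ is the top digit of $s$. When $s$ runs over all of $\{0,\dots,2^i-1\}$ with $q$ fixed, the top digit is $0$ for one half and $1$ for the other, so complete blocks contribute $0$. Let $N=Q2^i+r$ with $0\le r<2^i$. In the incomplete block, $q=Q$, whose digits are the $d_j$ with $j>i$. So this block contributes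
$$\varepsilon_i(N)\sum_{s<r}(-1)^{s_{i-1}}=\varepsilon_i(N)\min(r,2^i-r)=\varepsilon_i(N)\,2^i\Big\|\frac N{2^i}\Big\| .$$
Indeed the sum is $r$ if $r\le2^{i-1}$, and $2^{i-1}-(r-2^{i-1})=2^i-r$ otherwise. Inserting this gives (1).

## The identity and the all-ones matrix at $N=(4^s-1)/3$ and $N=(16^s-1)/5$

**Identity matrix.** All $\varepsilon_i=1$. Take $N=(4^s-1)/3$, with digits $d_1=d_3=\dots=d_{2s-1}=1$ and the others $0$. For $1\le i\le2s$, $N/2^i=\frac{2^{2s-i}}3-\frac1{3\cdot2^i}$, and $\|2^{2s-i}/3\|=\frac13$. Since $\|\cdot\|$ is $1$-Lipschitz, $\|N/2^i\|\ge\frac13-\frac1{3\cdot2^i}$. Summing over $i\le2s$,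
$$M_N\ge\frac12\Big(\frac{2s}3-\frac13\Big),\qquad \log_2N<2s. \tag{2}$$
The mean alone is about $\frac16\log_2N$.

**All-ones matrix at the same $N$.** Now $\varepsilon_i=(-1)^{d_{i+1}+d_{i+2}+\cdots}$. Going down from $i=2s$, the signs are $+,+,-,-,+,+,-,-,\dots$. The values $\|N/2^i\|$ with $i\le2s$ are all $\frac13$, up to errors of total size at most $\frac13$. So $\sum_{i\le 2s}\varepsilon_i\|N/2^i\|$ is within $\frac13$ of $0$ or $\frac23$. The terms with $i>2s$ add $N/2^{2s}<\frac13$. Hence $|S(N)|\le\frac43$ and $|M_N|\le\frac23$ for every $s$: the second half of the guess is false.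

**All-ones matrix at another $N$.** Take $N=(16^s-1)/5$, with digits $1,1,0,0$ repeated $s$ times from the lowest digit up. For $i\le4s$, $N/2^i=\frac{2^{4s-i}}5-\frac1{5\cdot2^i}$. As $i$ runs through $4m+1,4m+2,4m+3,4m+4$, the numbers $\|2^{4s-i}/5\|$ are $\frac25,\frac15,\frac25,\frac15$ and the signs $\varepsilon_i$ are $-,+,+,+$. One period contributes $-\frac25+\frac15+\frac25+\frac15=\frac25$. The errors total at most $\frac15$ and the terms with $i>4s$ are positive, so $S(N)\ge\frac{2s}5-\frac15$ and $M_N\ge\frac s5-\frac1{10}$, while $\log_2N<4s$. The order $\log N$ is reached, but at integers that depend on the matrix.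

So for a general $C$ we have to find, among the $2^n$ integers $N<2^n$, one for which the signs $\varepsilon_i(N)$ do not cancel, although both the signs and the distances depend on the same digits.

## Statements

**Theorem 1.** For every digital NUT sequence and every $n\ge1$ there is an integer $0\le N<2^n$ with $|M_N|\ge\frac n{72}-1$ (with $M_0:=0$). Consequently, for infinitely many $N$ and simultaneously for all $p\in[1,\infty]$,
$$L_p(X_N^C)\ \ge\ |M_N|\ \ge\ \frac{\log N}{72\log2}-1\ \ge\ \frac{\log N}{100\log2}.$$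

In particular the conjecture is true, with a constant independent of $C$ and $p$.

**Theorem 2.** Let $X^C$ be any digital NUT sequence.

(a) For every $N$ there are measurable $w_i:[0,1)\to\{0,1\}$, i.i.d. with $P(w_i=0)=P(w_i=1)=\frac12$ under Lebesgue measure, such that for all $t\in[0,1)$
$$\Delta_{X_N^C}(t)=\sum_{i\ge1}\varepsilon_i(N)\Big\|\frac N{2^i}\Big\|\,w_i(t).$$
In particular $L_2(X_N^C)^2=M_N^2+\frac14\sum_i\|N/2^i\|^2$ and $L_\infty(X_N^C)=\max\big(\sum_{\varepsilon_i=1}\|N/2^i\|,\ \sum_{\varepsilon_i=-1}\|N/2^i\|\big)$.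

(b) For every $0<p<\infty$,
$$\limsup_{N\to\infty}\frac{L_p(X_N^C)}{\log_2N}=\kappa(C):=\limsup_{N\to\infty}\frac{|M_N|}{\log_2N},\qquad\frac1{72}\le\kappa(C)\le\frac16,$$
and $\kappa(I)=\frac16$, so the upper bound is best possible.

(c) Let $0<\theta<1/\sqrt3$ and $\lambda=(\theta-3\theta^3)/8$. For all $n\ge8/\lambda$,
$$\#\{N<2^n:\ |M_N|\ge\lambda n/4\}\ \ge\ \frac\lambda2\Big(\frac2{1+\theta}\Big)^n .$$
Hence for every $\delta>0$ there is $c_\delta>0$, independent of $C$ and $p$, such that for all large $n$ at least $2^{(1-\delta)n}$ integers $N<2^n$ satisfy $L_p(X_N^C)\ge c_\delta n$ for all $p\ge1$.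

(d) For every $n$ there is $N<2^n$ with $M_N\ge\frac n{192}-\frac13$.

The optimal universal lower constant for $\kappa(C)$ is not determined here.

## Expanding $S(N)$ in the signs of the digits

**Step 2: $S$ as a polynomial in $\pm1$ variables.** The aim is to write $S(N)$, for $N<2^n$, as a sum of monomials with explicit coefficients, so that averages over $N$ can be computed. Let $0\le N<2^n$, $r_j=(-1)^{d_j}$ for $1\le j\le n$, and $d_j=0$ for $j\le0$. The integers $N<2^n$ correspond bijectively to the points $(r_1,\dots,r_n)\in\{\pm1\}^n$.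

For $i\le n$ the fractional part of $N/2^i$ is $\frac{d_i}2+\sum_{l\ge1}d_{i-l}2^{-l-1}$. If $d_i=0$, it is at most $\frac12$, so it equals $\|N/2^i\|$. If $d_i=1$, then $\|N/2^i\|$ is one minus it, which is $\frac12-\sum_{l\ge1} d_{i-l}2^{-l-1}=\sum_{l\ge1}(1-d_{i-l})2^{-l-1}$. In both cases
$$\Big\|\frac N{2^i}\Big\|=\sum_{l\ge1}2^{-l-1}(d_i\oplus d_{i-l}),$$
where $\oplus$ is addition mod 2. Insert $d\oplus d'=\frac12(1-(-1)^{d+d'})$. The constant terms sum to $\frac14$. The terms with $l\ge i$, where $d_{i-l}=0$, sum to $-r_i\sum_{l\ge i}2^{-l-2}=-2^{-i-1}r_i$. With $k=i-l$ for the others,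
$$\Big\|\frac N{2^i}\Big\|=\frac14-\sum_{k=1}^{i-1}2^{-(i-k)-2}\,r_kr_i-2^{-i-1}r_i .$$
For $i>n$ no digit $d_j$ with $j>i$ is nonzero, so $\varepsilon_i=1$. Also $\|N/2^i\|=N/2^i$ there, because $N<2^n\le2^{i-1}$. These terms add up to $N/2^n\in[0,1)$. Altogether
$$S=S'+R,\qquad S'=\frac14\sum_{i=1}^n\varepsilon_i-\sum_{1\le k<i\le n}2^{-(i-k)-2}\,r_kr_i\varepsilon_i,\qquad \varepsilon_i=\prod_{i<j\le n}r_j^{c_{i,j}}, \tag{3}$$
$$R=\frac N{2^n}-\sum_{i\le n}2^{-i-1}r_i\varepsilon_i\in\Big(-\frac12,\frac32\Big).$$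
So $R$ is bounded, and $S'$ is a combination of monomials in the $r_j$ with total absolute weight at most $\frac n4+n\sum_{l\ge1}2^{-l-2}=\frac n2$.

## Uniform and independently biased digits give too little

To show that some $N<2^n$ has large $|S(N)|$, one averages. Choose the digits at random, uniformly. Distinct monomials in the $r_j$ are then orthonormal, so $E\,S'$ and $E\,S'^2$ can be read off from (3).

For $C=I$ this works: all $\varepsilon_i=1$ and the mean of $S'$ is $\frac n4$. For the all-ones matrix it stops at $\sqrt n$. Here $\varepsilon_i=r_{i+1}\cdots r_n$. These monomials are distinct, and $r_kr_{k+1}\varepsilon_{k+1}=r_k\cdots r_n$ coincides with $\varepsilon_{k-1}$ if $k\ge2$. The monomials $r_kr_i\varepsilon_i$ with $i\ge k+2$ are distinct from each other and from all of these, since each of them skips the index $k+1$. So after merging, every coefficient has absolute value at most $\frac14$. The sum of the absolute values is at most $\frac n2$, hence $E\,S'^2\le\frac14\cdot\frac n2=\frac n8$.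 Uniform averaging can only produce $|S|$ of order $\sqrt n$: the terms are too nearly orthogonal.

The natural repair is to bias the digits, so that monomials have nonzero mean. Let the $r_j$ be independent with $|E\,r_j|\le x$ for a fixed $x<1$. For the all-ones matrix, $|E\,\varepsilon_i|\le x^{n-i}$ and $|E\,r_kr_i\varepsilon_i|\le x^{n-i+2}$ for $k<i$. Since $\sum_{k<i}2^{-(i-k)-2}\le\frac14$,
$$|E\,S'|\le\frac14\sum_{i\le n}\big(x^{n-i}+x^{n-i+2}\big)\le\frac{1+x^2}{4(1-x)},$$
which is bounded. The monomials are long, and the bias dies out exponentially in the length. The exact point of failure is that the coordinates $r_j$ are the wrong ones: a monomial which is long in the $r_j$ should count as short.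

## The coordinates $\rho_k=r_kr_{k+1}\varepsilon_{k+1}$

In (3), the heaviest terms after the $\varepsilon_i$ are the nearest-neighbor terms $-\frac18r_kr_{k+1}\varepsilon_{k+1}$. There are $n-1$ of them, for any matrix. We make these monomials the new coordinates. Then each of them has degree one, and a small constant bias is felt by all of them, while everything of higher degree is damped by a higher power of the bias. What could go wrong is that these linear terms are cancelled by other terms of (3). The computation below shows that only some $\varepsilon_i$ can interfere, and these come with coefficient $\frac14$: an integer multiple of $\frac14$ can never cancel $\frac18$.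

**Step 3: the change of variables.** The purpose is to rewrite $S'$ in coordinates for which all linear coefficients are bounded away from $0$. Let
$$\rho_k=r_kr_{k+1}\varepsilon_{k+1}\quad(1\le k\le n-1),\qquad\rho_n=r_n,\qquad\rho_A=\prod_{k\in A}\rho_k\quad(A\subseteq\{1,\dots,n\}).$$
Since $\varepsilon_{k+1}$ is a monomial in $r_{k+2},\dots,r_n$, each $\rho_k$ is $r_k$ times a monomial in $r_{k+1},\dots,r_n$. Given the $\rho$'s, one recovers $r_n,r_{n-1},\dots,r_1$ in this order, so $r\mapsto\rho$ is a bijection of $\{\pm1\}^n$. Write a monomial as the $0$-$1$ vector of its exponents mod 2. Then $A\mapsto\rho_A$ is a linear map over $\mathbb Z_2$ with a unitriangular matrix, so every monomial in the $r_j$ is $\rho_A$ for exactly one $A$. Moreover, for $A\ne\emptyset$ the smallest index of an $r_j$ in $\rho_A$ is $\min A$: the factor $r_{\min A}$ occurs in $\rho_{\min A}$, and the other factors involve only larger indices.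

For $n=3$ and the all-ones matrix: $\rho_1=r_1r_2r_3$, $\rho_2=r_2r_3$, $\rho_3=r_3$. Thus $\varepsilon_1=\rho_2$, $\varepsilon_2=\rho_3$, $\varepsilon_3=1$, and $r_1r_3\varepsilon_3=r_1r_3=\rho_1\rho_2\rho_3$. Then (3) reads
$$S'=\tfrac14(1+\rho_2+\rho_3)-\tfrac18(\rho_1+\rho_2)-\tfrac1{16}\rho_1\rho_2\rho_3=\tfrac14-\tfrac18\rho_1+\tfrac18\rho_2+\tfrac14\rho_3-\tfrac1{16}\rho_1\rho_2\rho_3 .$$
For $\rho_2$ both kinds of term meet, and $\frac14-\frac18=\frac18$ survives. At $N=5$, $r=(-1,1,-1)$ and $\rho=(1,-1,-1)$, so $S'=-\frac5{16}$. Also $R=\frac58-(\frac14-\frac18-\frac1{16})=\frac9{16}$, and $S'+R=\frac14$ as before.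

In general, write $S'=\sum_As_A\rho_A$ and go through the terms of (3).

- Each $\varepsilon_i$ is $\rho_{A_i}$ for some set $A_i$, and contributes $\frac14$ to $s_{A_i}$. Let $a_k=\#\{i\le n:A_i=\{k\}\}$ and $T=\#\{i\le n:A_i=\emptyset\}$.
- For $i=k+1$ the monomial $r_kr_i\varepsilon_i$ is $\rho_k$, and contributes $-\frac18$ to $s_{\{k\}}$. This happens once for each $k<n$.
- For $i\ge k+2$ write $r_kr_i\varepsilon_i=\rho_B$. The smallest index in this monomial is $k$, so $\min B=k$. If $|B|=1$, then $B=\{k\}$ and $r_kr_i\varepsilon_i=\rho_k=r_kr_{k+1}\varepsilon_{k+1}$. But the right side contains $r_{k+1}$, while the second smallest index on the left is $i\ge k+2$. So $|B|\ge2$. For each gap $l=i-k\ge2$ there are at most $n$ such terms, so their total absolute weight is at most $n\sum_{l\ge2}2^{-l-2}=\frac n8$.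

The $\varepsilon_i$ with $|A_i|\ge2$ have total weight at most $\frac n4$. Hence
$$s_\emptyset=\frac T4,\qquad s_{\{k\}}=\frac{a_k}4-\frac18\ (k<n),\qquad s_{\{n\}}=\frac{a_n}4,\qquad\sum_{|A|\ge2}|s_A|\le\frac n4+\frac n8=\frac{3n}8. \tag{4}$$
Because $a_k$ is an integer, $|s_{\{k\}}|\ge\frac18$ for every $k<n$.

For $C=I$ we have $a_k=0$ and $\rho_k=r_kr_{k+1}$ for $k<n$, so $s_{\{k\}}=-\frac18$. The favorable choice $\rho_k=-1$ means alternating digits, which is the van der Corput choice. For the all-ones matrix $\varepsilon_i=\rho_{i+1}$ for $i<n$, so $s_{\{k\}}=+\frac18$ for $2\le k<n$, and the favorable sign is $\rho_k=+1$. But all $\rho_k=1$ means $N=0$, where $S=0$: the linear gain is then eaten by the higher terms. One must lean toward the favorable signs, not adopt them fully. At $N=(16^s-1)/5$, $n=4s$, the signs $\rho_k=\varepsilon_{k-1}$ ($k\ge2$) are $+1$ about three quarters of the time.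

## Biasing the $\rho_k$ and taking the odd part

**Step 4: a biased product measure.** This step turns the lower bound on the linear coefficients into an integer $N$ with large $|S(N)|$. Let $\sigma_k=1$ if $s_{\{k\}}\ge0$ and $\sigma_k=-1$ otherwise. For $x\in[-1,1]$ let $\mu_x$ be the probability measure on $\{\pm1\}^n$ (that is, on $\{0\le N<2^n\}$) under which the $\rho_k$ are independent and $\rho_k$ has mean $x\sigma_k$. Explicitly, a point $\rho$ has mass $\prod_k\frac{1+x\sigma_k\rho_k}2$. By independence,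
$$g(x):=E_{\mu_x}S'=\sum_As_A\Big(\prod_{k\in A}\sigma_k\Big)x^{|A|}.$$
The coefficients with $|A|=2$ have no known sign, nor a size comparable with $x^3$. Taking the odd part of $g$ removes them together with the constant term. As $\sigma_ks_{\{k\}}=|s_{\{k\}}|$, (4) gives for $0<x\le1$
$$\frac{g(x)-g(-x)}2=x\sum_{k=1}^n|s_{\{k\}}|+\sum_{\substack{|A|\ge3\\ |A|\text{ odd}}}s_A\Big(\prod_{k\in A}\sigma_k\Big)x^{|A|}\ \ge\ \frac{x(n-1)}8-\frac{3n}8x^3, \tag{5}$$
because $x^{|A|}\le x^3$ for $|A|\ge3$. Both $|g(x)|$ and $|g(-x)|$ are averages bounded by $\max_{N<2^n}|S'(N)|$, hence so is the left side of (5). At $x=\frac13$ the right side is $\frac{n-1}{24}-\frac n{72}=\frac n{36}-\frac1{24}$. Since $|R|<\frac32$,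
$$\max_{N<2^n}|S(N)|\ \ge\ \frac n{36}-\frac1{24}-\frac32\ \ge\ \frac n{36}-2,$$
and (1) gives $\max_{N<2^n}|M_N|\ge\frac n{72}-1$.

**Step 5: infinitely many $N$.** It remains to pass from $n$ to $\log_2N$. For each $n>72$ choose $N_n<2^n$ with $|M_{N_n}|\ge\frac n{72}-1>0$. Then $N_n\ge1$, because $M_0=0$. As $|M_{N_n}|\to\infty$ and each fixed $N$ has one finite value $|M_N|$, we have $N_n\to\infty$, so infinitely many integers occur. Since $\log_2N_n<n$,
$$|M_{N_n}|\ge\frac{\log_2N_n}{72}-1\ge\frac{\log_2N_n}{100}\qquad\text{once }\log_2N_n\ge258,$$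
the last inequality because $\frac1{72}-\frac1{100}=\frac{28}{7200}$ and $258\cdot\frac{28}{7200}>1$. Finally $L_p\ge L_1\ge|M_N|$ for all $p\in[1,\infty]$. This proves Theorem 1. $\blacksquare$

## The discrepancy function as a sum of independent bits: Theorem 2(a)

Equation (1) looks like an expectation: it is what one gets if each $\|N/2^i\|$ is multiplied by a fair bit. Theorem 2(a) says that this is literally true. Fix $N$ and let $(y_1,y_2,\dots)^\top=C\vec N$; only finitely many $y_i$ are $1$. For $t\in[0,1)$ with standard binary digits $t_i$ (not eventually all $1$) put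
$$\tau_i=0.t_it_{i+1}\ldots=\{2^{i-1}t\}\ (i\ge1),\quad z_i=0.y_{i+1}y_{i+2}\ldots\in[0,1),\quad b_i=\mathbf 1[\tau_{i+1}>z_i]\ (i\ge0),\quad w_i=t_i\oplus b_i\ (i\ge1).$$
Here $\{\cdot\}$ is the fractional part.

For $N=1$ one has $y=(1,0,0,\dots)$, so $z_i=0$ and $b_i=\mathbf 1[\tau_{i+1}>0]$ for $i\ge1$. If $t$ is not a dyadic rational, then $w_i=1-t_i$ and $\sum_i2^{-i}w_i=1-t=\Delta(t)$. At $t=\frac12$, $w_1=1$ and $w_i=0$ for $i\ge2$, and the sum is $\frac12=\Delta(\frac12)$.

**Step a1: cutting $\{0,\dots,N-1\}$ into dyadic blocks.** This makes the counting of points explicit. The integers below $N$ are sorted by the highest digit in which they differ from $N$: $\{0,\dots,N-1\}$ is the disjoint union, over the $i$ with $d_i=1$, of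
$$B_i=\Big\{\sum_{j>i}d_j2^{j-1}+s:\ 0\le s<2^{i-1}\Big\}.$$
Let $n\in B_i$. For $l>i$ the $l$-th entry of $C\vec n$ involves only digits above position $i$, so it is $y_l$. The $i$-th entry differs from $y_i$ by $c_{i,i}d_i=1$, so it is $1-y_i$. The first $i-1$ entries are an invertible triangular matrix applied to the digits of $s$, plus a fixed vector, so they run through all of $\{0,1\}^{i-1}$ exactly once. The points of the block are therefore
$$2^{-(i-1)}(a+\eta_i),\quad0\le a<2^{i-1},\qquad\eta_i=0.(1-y_i)y_{i+1}y_{i+2}\ldots\in[0,1).$$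
Write $2^{i-1}t=m+\tau_i$ with $m$ an integer, $0\le m<2^{i-1}$. The point with parameter $a$ is less than $t$ if and only if $a+\eta_i<m+\tau_i$. This holds for all $a<m$, for $a=m$ exactly when $\eta_i<\tau_i$, and for no $a>m$. So the block has $m+\mathbf 1[\eta_i<\tau_i]$ points below $t$. Subtracting $2^{i-1}t$,
$$\Delta_{X_N^C}(t)=\sum_id_iD_i,\qquad D_i=\mathbf 1[\eta_i<\tau_i]-\tau_i .$$

**Step a2: a recursion in $i$.** The goal is to express every $D_i$ through the bits $w_l$. Let $\delta_i=b_{i-1}-\tau_i$ for $i\ge1$. Recall $b_{i-1}=\mathbf 1[\tau_i>z_{i-1}]$ and $z_{i-1}=\frac{y_i+z_i}2$, while $\eta_i=\frac{1-y_i+z_i}2$. So $z_{i-1},\eta_i$ are the numbers $\frac{z_i}2,\frac{1+z_i}2$ in some order, and the first is $\frac{z_i}2$ if and only if $y_i=0$. Since $\tau_i=\frac{t_i+\tau_{i+1}}2$: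

- if $t_i=0$, then $\mathbf 1[\tau_i>\frac{z_i}2]=\mathbf 1[\tau_{i+1}>z_i]=b_i$, and $\mathbf 1[\tau_i>\frac{1+z_i}2]=0$ because $\tau_{i+1}<1$;
- if $t_i=1$, then $\mathbf 1[\tau_i>\frac{z_i}2]=1$ because $z_i<1$, and $\mathbf 1[\tau_i>\frac{1+z_i}2]=\mathbf 1[\tau_{i+1}>z_i]=b_i$.

In both cases the first indicator minus the second is $t_i\oplus b_i=w_i$, and their sum is $t_i+b_i$. With $\kappa_i:=(-1)^{y_i}w_i$ this says
$$b_{i-1}-\mathbf 1[\tau_i>\eta_i]=\kappa_i,\qquad b_{i-1}+\mathbf 1[\tau_i>\eta_i]=t_i+b_i. \tag{6}$$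
Adding the two gives $2b_{i-1}=t_i+b_i+\kappa_i$. Subtracting $2\tau_i=t_i+\tau_{i+1}$, and using the first part of (6) for $D_i$, we get
$$2\delta_i=\delta_{i+1}+\kappa_i,\qquad D_i=\delta_i-\kappa_i .$$
Iterate the first relation. Since $|\delta_i|\le1$ for all $i$, the remainder tends to $0$ and $\delta_i=\sum_{l\ge i}2^{-(l-i)-1}\kappa_l$. Hence
$$D_i=-\frac{\kappa_i}2+\sum_{l>i}2^{-(l-i)-1}\kappa_l .$$

**Step a3: collecting coefficients.** This step identifies the coefficient of each $w_l$. Only finitely many $d_i$ are nonzero and the series converge absolutely, so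
$$\Delta_{X_N^C}(t)=\sum_{l\ge1}\kappa_l\Big(-\frac{d_l}2+\frac1{2^l}\sum_{i<l}d_i2^{i-1}\Big).$$
The fractional part of $N/2^l$ is $\frac{d_l}2+2^{-l}\sum_{i<l}d_i2^{i-1}$. If $d_l=0$, the bracket is this fractional part, which is at most $\frac12$, so it is $\|N/2^l\|$. If $d_l=1$, the bracket is the fractional part minus $1$, that is, $-\|N/2^l\|$. So the bracket is $(-1)^{d_l}\|N/2^l\|$ and the coefficient of $w_l$ is $(-1)^{y_l+d_l}\|N/2^l\|$. Since $y_l\equiv d_l+\sum_{j>l}c_{l,j}d_j\pmod 2$, we have $(-1)^{y_l+d_l}=\varepsilon_l(N)$. This is the identity in (a).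

**Step a4: independence.** We must see that the $w_i$ are fair and independent. Under Lebesgue measure the $t_i$ are i.i.d. fair bits. The bit $b_i$ is a measurable function of $(t_j)_{j>i}$. So, conditionally on $(t_j)_{j>i}$, $w_i=t_i\oplus b_i$ is a fair bit. On the other hand $w_{i+1},w_{i+2},\dots$ are functions of $(t_j)_{j>i}$. Hence $w_i$ is fair and independent of $(w_{i+1},w_{i+2},\dots)$ for every $i$, and therefore the $w_i$ are i.i.d. fair bits.

**Step a5: $L_2$ and $L_\infty$.** These are read off from the law. A fair bit has mean $\frac12$ and variance $\frac14$. So $\Delta_{X_N^C}$ has mean $\frac12S(N)=M_N$ and variance $\frac14\sum_i\|N/2^i\|^2$, and $L_2^2$ is the square of the mean plus the variance. For $L_\infty$, the identity gives $-\sum_{\varepsilon_i=-1}\|N/2^i\|\le\Delta\le\sum_{\varepsilon_i=1}\|N/2^i\|$ on $[0,1)$, and $\Delta(1)=0$, so "$\le$" holds. For "$\ge$", fix a sign $\pm$ and $K\ge1$, and prescribe $w_i=1$ when $\varepsilon_i=\pm1$ and $w_i=0$ otherwise, for $i\le K$. This has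 probability $2^{-K}>0$, and there
$$|\Delta|\ge\sum_{i\le K,\ \varepsilon_i=\pm1}\|N/2^i\|-\sum_{i>K}\|N/2^i\|.$$
Let $K\to\infty$; the last sum tends to $0$. This proves (a). $\blacksquare$

## Gaussian-size fluctuations around the mean: Theorem 2(b)

**Step b1: an upper bound for $\sum_i\|N/2^i\|$.** This controls both $|M_N|$ and the variance. For $C=I$, (a) gives $\sum_i\|N/2^i\|=L_\infty(X_N^I)$, so the known bound quoted at the start yields $\sum_i\|N/2^i\|\le\frac13\log_2N+1$ for $N\ge1$. We need only the following consequence, which has a short direct proof: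
$$f(N):=\sum_{i\ge1}\Big\|\frac N{2^i}\Big\|\le\frac n3+1\qquad(0\le N\le2^n,\ n\ge0). \tag{7}$$
Clearly $f(2N)=f(N)$. For $i\ge1$ the function $u\mapsto\|u/2^i\|$ is affine between consecutive multiples of $2^{i-1}$, hence affine on $[N,N+1]$, so $\|(N+\frac12)/2^i\|$ is the average of $\|N/2^i\|$ and $\|(N+1)/2^i\|$. Therefore
$$f(2N+1)=\frac12+\sum_{i\ge1}\Big\|\frac{N+\frac12}{2^i}\Big\|=\frac12+\frac{f(N)+f(N+1)}2 .$$
Let $F_n=\max_{N\le2^n}f(N)$. Then $f(0)=0$ and $f(1)=f(2)=1$, so $F_0=F_1=1$. Let $n\ge2$. An even integer up to $2^n$ has $f$-value at most $F_{n-1}$. If $2N+1\le2^n$, then $N,N+1\le2^{n-1}$, and one of the two is even, with half of it at most $2^{n-2}$. Thus $F_n\le\max\big(F_{n-1},\frac12+\frac{F_{n-1}+F_{n-2}}2\big)$. By induction $F_n\le\frac n3+1$, because $\frac12+\frac12\big(\frac{n-1}3+\frac{n-2}3\big)+1=\frac n3+1$. For $2^{n-1}\le N<2^n$ we have $n\le\log_2N+1$, so (7) gives $f(N)\le\frac13\log_2N+\frac43$ for $N\ge1$.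

**Step b2: fluctuations.** We show that $L_p$ differs from $|M_N|$ only at the scale $\sqrt{\log N}$. By (a),
$$\Delta_{X_N^C}-M_N=\frac12\sum_i\varepsilon_i\Big\|\frac N{2^i}\Big\|(2w_i-1),$$
a sum of independent fair signs with real coefficients (a Rademacher sum). Since $\|u\|\le\frac12$, we have $\|u\|^2\le\frac12\|u\|$, and its variance satisfies
$$V_N=\frac14\sum_i\Big\|\frac N{2^i}\Big\|^2\le\frac18f(N)\le\frac18\Big(\frac13\log_2N+\frac43\Big).$$
Recall Khinchine's inequality: for $p\ge2$ there is $K_p$ with $\|\sum_ia_ie_i\|_p\le K_p(\sum_ia_i^2)^{1/2}$ for independent fair signs $e_i$ and finitely many real $a_i$. It extends to our series, which converges uniformly since $\sum_i\|N/2^i\|<\infty$. For $p<2$ use $\|\cdot\|_p\le\|\cdot\|_2$ on a probability space. So for every $0<p<\infty$,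
$$\|\Delta_{X_N^C}-M_N\|_p\le K_p\sqrt{V_N}=O_p\big(\sqrt{\log N}\big)\qquad(N\ge2),$$
with $K_p:=1$ for $p<2$. For $p\ge1$ the triangle inequality, and for $0<p<1$ the inequality $\big|\|f\|_p^p-\|g\|_p^p\big|\le\|f-g\|_p^p$ (integrate $\big||u|^p-|v|^p\big|\le|u-v|^p$), give
$$\big|L_p(X_N^C)-|M_N|\big|=O_p(\sqrt{\log N})\ (p\ge1),\qquad\big|L_p(X_N^C)^p-|M_N|^p\big|=O_p\big((\log N)^{p/2}\big)\ (0<p<1).$$
Divide by $\log_2N$, respectively by $(\log_2N)^p$. The right sides tend to $0$, so $\limsup L_p/\log_2N=\kappa(C)$ in both cases.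

**Step b3: the range of $\kappa(C)$.** Here we insert the bounds already proved. Theorem 1 gives $|M_N|\ge\frac{\log_2N}{72}-1$ for infinitely many $N$, so $\kappa(C)\ge\frac1{72}$. By (1) and (7), $|M_N|\le\frac12f(N)\le\frac16\log_2N+\frac23$, so $\kappa(C)\le\frac16$. For $C=I$ and $N=(4^s-1)/3$ with $s\ge2$, (2) gives $M_N/\log_2N\ge\frac{s/3-1/6}{2s}\to\frac16$, so $\kappa(I)=\frac16$. $\blacksquare$

## Many integers $N$, and positive means: Theorem 2(c) and (d)

**Step c: counting.** The measures $\mu_{\pm\theta}$ are spread over many integers, so a lower bound for an average under them yields many good $N$. Let $0<\theta<1/\sqrt3$, $\lambda=(\theta-3\theta^3)/8>0$ and $\nu=\frac12(\mu_\theta+\mu_{-\theta})$. By (5),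
$$E_\nu|S'|\ge\frac12\big(E_{\mu_\theta}S'-E_{\mu_{-\theta}}S'\big)=\frac{g(\theta)-g(-\theta)}2\ge\frac{\theta(n-1)}8-\frac{3n}8\theta^3=\lambda n-\frac\theta8 .$$
With $|R|<\frac32$ this gives $E_\nu|S|\ge\lambda n-2$. By (7), $|S(N)|\le\frac n3+1$ for $N<2^n$. Splitting according to whether $|S|\ge\frac{\lambda n}2$ or not, $E_\nu|S|\le\frac{\lambda n}2+\big(\frac n3+1\big)\,\nu\big(|S|\ge\frac{\lambda n}2\big)$. So for $n\ge8/\lambda$
$$\nu\Big(|S|\ge\frac{\lambda n}2\Big)\ge\frac{\lambda n/2-2}{n/3+1}\ge\frac{\lambda n/4}{n/2}=\frac\lambda2 .$$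
The numerator bound is $2\le\frac{\lambda n}4$. For the denominator, $\theta-3\theta^3$ is largest at $\theta=\frac13$, so $\lambda\le\frac1{36}$, hence $n\ge288$ and $\frac n3+1\le\frac n2$. Under $\mu_{\pm\theta}$ each coordinate $\rho_k$ takes each of its values with probability at most $\frac{1+\theta}2$, so a single $N$ has $\nu$-mass at most $\big(\frac{1+\theta}2\big)^n$. Hence at least $\frac\lambda2\big(\frac2{1+\theta}\big)^n$ integers $N<2^n$ satisfy $|S(N)|\ge\frac{\lambda n}2$, that is, $|M_N|\ge\frac{\lambda n}4$.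

Given $\delta>0$, choose $\theta\in(0,1/\sqrt3)$ with $\log_2(1+\theta)<\delta$. The count is $\frac\lambda2\,2^{n(1-\log_2(1+\theta))}\ge2^{(1-\delta)n}$ for all large $n$, and for these $N$, $L_p(X_N^C)\ge|M_N|\ge c_\delta n$ with $c_\delta=\lambda/4$, for all $p\ge1$. This proves (c).

**Step d: a positive mean.** Here we want the sign of $M_N$, so we use $g(x)$ itself and not its odd part. The constant term is harmless, since $s_\emptyset=\frac T4\ge0$. All terms with $|A|\ge2$ together are at least $-\frac{3n}8x^2$. So (4) gives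
$$g(x)\ge\frac{x(n-1)}8-\frac{3n}8x^2\qquad(0<x\le1).$$
At $x=\frac16$ the right side is $\frac{n-1}{48}-\frac n{96}=\frac n{96}-\frac1{48}$. An average is at most the maximum, so some $N<2^n$ has $S'(N)\ge\frac n{96}-\frac1{48}$. Since $R>-\frac12$, $S(N)\ge\frac n{96}-\frac1{48}-\frac12$. By (1), $M_N\ge\frac n{192}-\frac{25}{96}>\frac n{192}-\frac13$. This proves (d), and with it Theorem 2. $\blacksquare$
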